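# Conjugate instants and the Maslov index along geodesics of stationary Lorentzian manifolds

## 1. Stationary manifolds, Jacobi fields, conjugate instants

All data are smooth. A Lorentzian manifold $(M,g)$ has signature $(-,+,\dots,+)$. A nonzero vector $v$ is timelike, lightlike or spacelike according as $g(v,v)<0$, $=0$, $>0$, and causal if it is timelike or lightlike.

**Definition (stationary).** A vector field $\mathcal Y$ is *Killing* if its local flow consists of isometries; equivalently $g(\nabla_X\mathcal Y,Z)+g(X,\nabla_Z\mathcal Y)=0$ for all $X,Z$. A Lorentzian manifold is *stationary* if it admits a timelike Killing field $\mathcal Y$.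

For instance $\mathbb R\times S^2$ with $g=-dt^2+g_{S^2}$ is stationary, with $\mathcal Y=\partial_t$. More generally, a Lorentzian metric on $\mathbb R^n$ whose coefficients do not depend on the coordinate $t$ has $\partial_t$ as a Killing field, and it is stationary if $g(\partial_t,\partial_t)<0$. All our examples on $\mathbb R^n$ are of this kind.

Let $\gamma:[0,1]\to M$ be a geodesic, and let a prime denote covariant differentiation along $\gamma$. The Jacobi equation is
$$J''=R(t)J,$$
where $R(t)$ is the curvature endomorphism of $T_{\gamma(t)}M$. It is $g$-symmetric and $R\gamma'=0$. Jacobi fields are the variation fields of variations of $\gamma$ through geodesics; in coordinates, they are the solutions of the linearized geodesic equations. Since the flow of a Killing field maps geodesics to geodesics, $Y:=\mathcal Y\circ\gamma$ is a Jacobi field.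

**Definition (conjugate instant).** An instant $t\in(0,1]$ is *conjugate* along $\gamma$ if there is a Jacobi field $J\neq0$ with $J(0)=0$ and $J(t)=0$. Its *multiplicity* is the dimension of the space of such $J$, and it is *simple* if the multiplicity is $1$. We write $N\in\{0,1,2,\dots\}\cup\{\infty\}$ for the number of conjugate instants in $(0,1]$ counted with multiplicity. Throughout, $\gamma(1)$ is assumed not to be conjugate to $\gamma(0)$ along $\gamma$.

**Example 1.** In $\mathbb R\times S^2$ let $\gamma(\tau)=(0,\text{equator at angle }L\tau)$ with $L=\frac{3\pi}2$. Let $E=\gamma'/L$, and let $n$ be the unit normal of the equator in $S^2$. The frame $\partial_t,E,n$ is parallel along $\gamma$, and $R\partial_t=0$, $RE=0$, $Rn=-L^2n$. So $J=\theta\partial_t+\sigma E+\eta n$ is Jacobi iff $\theta''=0$, $\sigma''=0$, $\eta''=-L^2\eta$. If $J$ vanishes at $0$ and at $T$, then $\theta=\sigma=0$ and $\eta$ is a multiple of $\sin L\tau$. Hence $T$ is conjugate iff $\sin LT=0$. The only conjugate instant in $(0,1]$ is $\frac23$; it is simple, so $N=1$.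

## 2. The Maslov index of a path of Lagrangian subspaces

Parallel transport along $\gamma$ identifies every $T_{\gamma(t)}M$ with $V=T_{\gamma(0)}M$. On $V\oplus V$ we use the symplectic form
$$\omega\big((v_1,w_1),(v_2,w_2)\big)=g(v_1,w_2)-g(w_1,v_2), \tag{1}$$
and the Lagrangian subspace $L_0=\{0\}\oplus V$. In this trivialization
$$\ell(t)=\{(J(t),J'(t)):\ J\text{ a Jacobi field along }\gamma,\ J(0)=0\}$$
is a smooth path of Lagrangian subspaces. Indeed, $\omega$ of two Jacobi fields is constant because $R$ is symmetric, and it vanishes at $t=0$. An instant $t\in(0,1]$ is conjugate exactly when $\ell(t)\cap L_0\ne\{0\}$, and the dimension of this intersection is the multiplicity.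

**Definition (crossing form).** Let $\ell(t)$ be a $C^1$ path of Lagrangians. A *crossing* is an instant $t_0$ with $\ell(t_0)\cap L_0\neq\{0\}$. The *crossing form* is the quadratic form on $\ell(t_0)\cap L_0$ given by $v(t_0)\mapsto\omega(\dot v(t_0),v(t_0))$, where $v(t)\in\ell(t)$ is of class $C^1$. The crossing is *nondegenerate* if this form is.

For $v=(J,J')$ with $J(t_0)=0$ we get
$$\omega(\dot v,v)=g(J',J')-g(J'',J)=g(J'(t_0),J'(t_0)). \tag{2}$$

**Definition (Maslov index).** Relative to $L_0$, every continuous path of Lagrangians whose endpoints are transversal to $L_0$ has an integer $\mu_{L_0}(\ell)$, with no assumption on the crossings. We use the following properties, for which see Robbin–Salamon, *The Maslov index for paths*, Topology 32 (1993).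

* (M1) It is invariant under homotopies whose endpoints stay transversal to $L_0$.
* (M2) It is additive under concatenation.
* (M3) Naturality: $\mu_{\Phi L_0}(\Phi\ell)=\mu_{L_0}(\ell)$ for a symplectic isomorphism $\Phi$.
* (M4) If the path is $C^1$ and all crossings are nondegenerate, it is the sum of the signatures of the crossing forms. In particular, a path without crossings has index $0$.
* (M5) Localization: let $L^*$ be a Lagrangian complement of $L_0$, and let $\ell(t)$, $t\in[a,b]$, be the graph of $\beta_t:L_0\to L^*$, with associated symmetric forms $B(t)(x,y)=\omega(\beta_tx,y)$. If $B(a),B(b)$ are nondegenerate, the index of $\ell$ is $\pm\frac12(\operatorname{sgn}B(b)-\operatorname{sgn}B(a))$ with a universal sign.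

There is $\varepsilon>0$ with no conjugate instant in $(0,\varepsilon]$ (this is proved again in Section 8), and the *Maslov index of $\gamma$* is $\mu:=\mu_{L_0}(\ell|_{[\varepsilon,1]})$. By (M2) and (M4) it does not depend on $\varepsilon$.

**Example 2.** Take $V=\mathbb R$ with $g=1$, so $\omega((a,b),(c,d))=ad-bc$ on $\mathbb R^2$, and $\ell(t)=\mathbb R\,(\varphi(t),1)$ with $\varphi$ continuous and nonzero at both endpoints. Crossings are the zeros of $\varphi$. If $\varphi$ is $C^1$, then with $v=(\varphi,1)$ the crossing form is $\omega((\varphi',0),(\varphi,1))=\varphi'(t_0)$. The linear homotopy from $\varphi$ to the affine function with the same endpoint values does not move the endpoints. So the index is $1$ if $\varphi$ goes from negative to positive, $-1$ if from positive to negative, and $0$ if the signs agree. The zero set of $\varphi$ may be any compact subset of the open interval; the index only sees the signs at the ends.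

**Example 1, continued.** At $T=\frac23$ and $J=\sin(L\tau)\,n$ we have $g(J',J')=L^2\cos^2\pi=L^2>0$. So $\mu=1=N$.

We shall use three consequences.

**(A) Nondegenerate crossings are isolated.** Write $\ell$ near $t_0$ as the graph of a $C^1$ path $\beta_t$ over $L_0$, using a Lagrangian $L^*$ transversal to both $L_0$ and $\ell(t_0)$ (such an $L^*$ always exists). Since $\ell(t)$ is Lagrangian, $B(t)$ is symmetric; also $\ker B(t)=\ker\beta_t=\ell(t)\cap L_0$. Taking $v(t)=x+\beta_tx$ shows that the crossing form is $\dot B(t_0)(x,x)$ on $\ker B(t_0)$. Suppose crossings $t_k\to t_0$, $t_k\neq t_0$, and let $x_k\in\ker B(t_k)$ be unit vectors; after passing to a subsequence, $x_k\to x\in\ker B(t_0)$. For $y\in\ker B(t_0)$,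
$$0=\frac{B(t_k)(x_k,y)-B(t_0)(x_k,y)}{t_k-t_0}\longrightarrow\dot B(t_0)(x,y).$$
So $x\neq0$ is in the kernel of the crossing form, and $t_0$ is degenerate.

**(B) If every crossing form of $\ell|_{[\varepsilon,1]}$ is positive definite, then $N<\infty$ and $\mu=N$.** Indeed, by (A) the crossings are isolated. They form a closed subset of the compact interval $[\varepsilon,1]$, so there are finitely many. Each contributes its multiplicity by (M4).

**(C) Moving coordinates.** Let $\Phi_t$, $t\in[0,1]$, be a continuous path of symplectic isomorphisms with $\Phi_tL_0=\tilde L_0$ for all $t$. Then $\mu_{\tilde L_0}(\Phi_t\ell(t))=\mu_{L_0}(\ell)$. To see this, use the homotopy $\Phi_{\sigma t}\ell(t)$, $\sigma\in[0,1]$. Its endpoints stay transversal to $\tilde L_0$, since $\Phi_{\sigma t}\ell(t)$ meets $\tilde L_0=\Phi_{\sigma t}L_0$ only as much as $\ell(t)$ meets $L_0$. At $\sigma=0$ apply naturality of $\Phi_0$.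

## 3. The conjecture $\mu=N$ and the theorems

For a Riemannian geodesic $g(J',J')>0$ at every crossing, so by (B) the Maslov index is the number of conjugate instants. Along general semi-Riemannian geodesics conjugate instants may accumulate, and their set can be arbitrarily complicated. Does a timelike Killing field prevent this? M. A. Javaloyes, A. Masiello and P. Piccione, in "Pseudo focal points along Lorentzian geodesics and Morse index", arXiv:0711.3032 (2007), describe the following as an open problem, proven only in special cases.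

**Conjecture.** Along any geodesic $\gamma$ of a stationary Lorentzian manifold, conjugate instants do not accumulate, and the Maslov index of $\gamma$ equals their number, counted with multiplicity.

Both claims are false. Here is what we shall prove.

**Theorem 1.** For a smooth $h:\mathbb R\to(0,\infty)$ let
$$g_h=ds^2+dy^2-\tfrac1{h(s)}\big(dt+\sqrt{12}\,y\,ds\big)^2\ \text{ on }\mathbb R^3,\qquad \gamma(\tau)=(t,s,y)=(0,\tau,0),\ \tau\in[0,1].$$
Then $\partial_t$ is a timelike Killing field and $\gamma$ is a spacelike geodesic.

* (a) For $h(s)=6s^2-2s+\frac29$, which is real-analytic and positive on $\mathbb R$, the conjugate instants are exactly $\frac13$ and $\frac23$. Both are simple and nondegenerate, with crossing forms of opposite signs. So $N=2$, but the Maslov index is $0$.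
* (b) For every nonempty compact $K\subset(0,1)$ and every $e\in\{0,1\}$ there is an $h$ for which the set of conjugate instants is exactly $K$, all of multiplicity one, and the Maslov index is $e$.

In (b), $K$ may be a convergent sequence with its limit, a Cantor set, or an interval.

**Theorem 2.** Let $\gamma$ be a geodesic in a stationary Lorentzian manifold with $\gamma(1)$ not conjugate to $\gamma(0)$, and let $\mu$ be its Maslov index.

* (i) Let $n_0$ be the number, with multiplicity, of instants $T\in(0,1)$ for which there is a Jacobi field $J\ne0$ with $J(0)=0$, $g(J'(0),\mathcal Y)=0$, $J(T)\in\mathbb R\,\mathcal Y(\gamma(T))$. Then $n_0<\infty$ and $\mu\in\{n_0,n_0+1\}$. The exact value is given by (13) below. In particular $\mu\ge0$.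
* (ii) $\mu\le N$.
* (iii) If $\gamma$ is timelike, lightlike or constant, or if $\dim M=2$, both claims of the conjecture hold. If $(M,g)$ is real-analytic, conjugate instants do not accumulate (but $\mu\ne N$ is possible, by Theorem 1(a)).

A *Cauchy hypersurface* is a subset met exactly once by every inextendible timelike curve; a Lorentzian manifold (with a time orientation) that has one is *globally hyperbolic*. In Minkowski space $-dt^2+|dx|^2$ every $\{t=\text{const}\}$ is one.

**Theorem 3.** Let $n\ge3$.

* (a) For every nonempty compact $K\subset(0,1)$ and $e\in\{0,1\}$ there is an $n$-dimensional stationary manifold with a Killing field satisfying $g(\mathcal Y,\mathcal Y)\equiv-1$, and a spacelike geodesic, whose conjugate instants are exactly the points of $K$, all simple, with $\mu=e$.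
* (b) For every integer $\mu\ge0$ and every $N\in\{\mu,\mu+1,\dots\}\cup\{\infty\}$ there is a spacelike geodesic in an $n$-dimensional stationary manifold with exactly these values of $(N,\mu)$.

In (a) and (b) one can take $M=\mathbb R^n$, globally hyperbolic, geodesically complete, with $\mathcal Y=\partial_t$ complete and $g$ equal to the Minkowski metric outside $\mathbb R_t\times(\text{compact set})$.

So the constraint $0\le\mu\le N\le\infty$ is optimal in every dimension $\ge3$, and the conjecture fails exactly for spacelike geodesics in dimension $\ge3$.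

## 4. Causal geodesics, dimension two, analytic metrics

We begin with the cases that can be done by hand; together they are Theorem 2(iii).

**Orthogonality to $\gamma'$.** For every geodesic, $g(J,\gamma')''=g(RJ,\gamma')=g(J,R\gamma')=0$. So $g(J,\gamma')$ is affine in $t$. If $J(0)=J(t_0)=0$ with $t_0>0$, it vanishes identically, hence $J\perp\gamma'$ and $J'\perp\gamma'$.

**Timelike $\gamma$.** Here $\gamma'^\perp$ is positive definite, so $g(J',J')>0$ at every crossing (note $J'(t_0)\ne0$, since $J(t_0)=0$ and $J\neq0$). By (B), $N<\infty$ and $\mu=N$.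

**Lightlike $\gamma$.** Here $\gamma'^\perp$ is positive semidefinite with null space $\mathbb R\gamma'$. If $g(J'(t_0),J'(t_0))=0$, then $J'(t_0)=a\gamma'(t_0)$. Since $(t-t_0)\gamma'$ is a Jacobi field, uniqueness gives $J=a(t-t_0)\gamma'$. Then $J(0)=0$ forces $a=0$ and $J=0$. So all crossing forms are positive definite, and (B) applies.

**Constant $\gamma$.** Then $R=0$, the Jacobi fields with $J(0)=0$ are $tv$, and there are no conjugate instants: $N=\mu=0$.

**Dimension two, $\gamma$ spacelike.** Let $\nu$ be a parallel unit timelike normal field. Since $R$ is symmetric with $R\gamma'=0$, we have $R\nu=k\nu$ for a function $k$. A Jacobi field vanishing at $0$ and at $t_0$ is orthogonal to $\gamma'$, so $J=\varphi\nu$ with $\varphi''=k\varphi$, $\varphi(0)=0$. Write $Y=a\gamma'+b\nu$. The Jacobi equation for $Y$ gives $b''=kb$. Since $g(Y,Y)=a^2g(\gamma',\gamma')-b^2<0$, the function $b$ never vanishes. The Wronskian $\varphi'b-\varphi b'$ is constant, so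
$$\Big(\frac\varphi b\Big)'=\frac{b(0)\varphi'(0)}{b^2}.$$
If $\varphi\not\equiv0$, then $\varphi'(0)\ne0$, so $\varphi/b$ is strictly monotone and vanishes only at $0$. There are no conjugate instants, and $N=\mu=0$.

**Real-analytic $(M,g)$.** Let $(J_i)$ be a basis of the Jacobi fields vanishing at $0$. In a parallel frame, $T\mapsto\det(J_1(T),\dots,J_{\dim M}(T))$ is real-analytic, and its zeros in $(0,1]$ are the conjugate instants. It is nonzero on $(0,\varepsilon]$, so it has finitely many zeros in $[\varepsilon,1]$. This proves Theorem 2(iii). $\blacksquare$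

## 5. The sign of the crossing form on spacelike geodesics

What remains is spacelike $\gamma$ in dimension at least $3$. The approach that just worked suggests trying to show that every crossing form is positive definite. Now $\gamma'^\perp$ is Lorentzian, so $J'\perp\gamma'$ gives no sign. But the Killing field provides a second conserved quantity:
$$C:=g(J',Y)-g(J,Y'),\qquad C'=g(RJ,Y)-g(J,RY)=0. \tag{3}$$
At a crossing $J(t_0)=0$, so $g(J'(t_0),Y)=C$. Put $\beta=-g(Y,Y)>0$ and split $J'(t_0)=-\frac C\beta Y+\xi$ with $\xi\perp Y$. Then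
$$g(J'(t_0),J'(t_0))=|\xi|^2-\frac{C^2}{\beta(t_0)}. \tag{4}$$
If $C=0$, the form is positive on $J$, as desired. If $C\ne0$, the two terms compete, and this is where the argument stops. The quantity $1/\beta(t_0)$ is the value of a function at the single instant $t_0$, while $|\xi|$ relative to $C$ comes from solving the Jacobi equation on all of $[0,t_0]$. Nothing forces the first to be smaller. The next section makes the competition explicit in dimension three, and there the negative term can win.

## 6. The metrics $g_h$ on $\mathbb R^3$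

**Step 1: the geodesic equations.** Put $c=\sqrt{12}$. The Lagrangian of $g_h$ is $\frac12(\dot s^2+\dot y^2)-\frac1{2h(s)}(\dot t+cy\dot s)^2$. It does not depend on $t$, so $\partial_t$ is Killing, and $g_h(\partial_t,\partial_t)=-1/h<0$. With $P=-\frac1{h(s)}(\dot t+cy\dot s)$, the momentum of $t$, the Euler–Lagrange equations are
$$\dot P=0,\qquad \ddot y=cP\dot s,\qquad \ddot s=-cP\dot y+\tfrac12h'(s)P^2,\qquad \dot t+cy\dot s=-h(s)P.$$
(For $s$: $\frac d{d\tau}(\dot s+cPy)=\frac{h'}{2h^2}(\dot t+cy\dot s)^2=\frac12h'P^2$.) The curve $\gamma(\tau)=(0,\tau,0)$ satisfies them with $P=0$, and $g_h(\dot\gamma,\dot\gamma)=1$.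

**Step 2: the Jacobi fields.** We linearize at $\gamma$, where $P=0$, $y=0$, $\dot s=1$. Terms containing $P\dot y$ or $P^2$ are of second order, so with $C=\delta P$ the Jacobi fields $J=\theta\partial_t+\sigma\partial_s+\eta\partial_y$ are exactly the solutions of
$$\sigma''=0,\qquad\eta''=cC,\qquad\theta'=-h(\tau)C-c\,\eta,\qquad C\in\mathbb R\text{ constant}. \tag{5}$$

**Step 3: the conjugate instants.** We impose $J(0)=J(T)=0$. Then $\sigma\equiv0$ and $\eta=\frac{cC}2\tau(\tau-T)$. Since $\int_0^T\tau(\tau-T)\,d\tau=-\frac{T^3}6$,
$$\theta(T)=-C\int_0^Th\,d\tau+\frac{c^2C\,T^3}{12}=-C\,F(T),\qquad F(T):=\int_0^Th\,d\tau-T^3. \tag{6}$$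
If $C=0$, then $\eta=\theta=0$ and $J=0$. Hence $T\in(0,1]$ is conjugate iff $F(T)=0$, and then its multiplicity is $1$.

**Step 4: the crossing form.** Let $F(T)=0$ and $C=1$. Since $J(T)=0$, the components of $J'(T)$ are ordinary derivatives: $\eta'(T)=\frac{cT}2$, $\theta'(T)=-h(T)$, $\sigma'(T)=0$. Hence
$$g(J'(T),J'(T))=\frac{c^2T^2}4-\frac{h(T)^2}{h(T)}=3T^2-h(T)=-F'(T). \tag{7}$$
This is (4) made explicit: the first term is fixed, while $h(T)$ is the value of a function constrained only through its integral.

**A first test: $h\equiv k^2$ with $0<k<1$.** Then $F=k^2T-T^3$, the only conjugate instant is $T=k$, and the crossing form is $3k^2-k^2=2k^2>0$. So $\mu=1=N$, as conjectured. To break the conjecture, read (6) backwards: choose $F$ with $F(0)=0$ first, and put $h=F'+3T^2$. The only requirement is $h>0$.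

**Step 5: proof of Theorem 1(a).** We want $F$ to have two simple zeros in $(0,1)$. Take $F(T)=T(T-\frac13)(T-\frac23)=T^3-T^2+\frac29T$. Then $h=F'+3T^2=6T^2-2T+\frac29$, whose discriminant is $4-\frac{48}9<0$, so $h>0$ on $\mathbb R$. The conjugate instants are exactly $\frac13$ and $\frac23$, and $F(1)=\frac29\ne0$. Since $F'(\frac13)=-\frac19$ and $F'(\frac23)=\frac29$, by (7) the crossing forms are positive definite at $\frac13$ and negative definite at $\frac23$. By (M4), $\mu=1-1=0$, while $N=2$. $\blacksquare$

**Step 6: prescribing the zero set in Theorem 1(b).** Let $K\subset(0,1)$ be nonempty and compact. By Whitney's theorem there is a smooth $\rho\ge0$ on $\mathbb R$ with zero set exactly $K$. Put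
$$\rho_0=\rho,\qquad\rho_1(T)=(k_0-T)\rho(T)\quad\text{for some }k_0\in K.$$
Both have zero set $K$ and are positive on $[0,\min K)$; moreover $\rho_0(1)>0$ and $\rho_1(1)<0$. For $e\in\{0,1\}$ and $\delta>0$ let $F=\delta T\rho_e(T)$, so $F'=\delta(\rho_e+T\rho_e')$. At $T=0$ the bracket is $\rho_e(0)>0$, so $F'>0$ on some $[0,r]$ with $r>0$ independent of $\delta$. For $\delta$ small, $|F'|<3r^2$ on $[r,1]$. Hence $h:=F'+3T^2>0$ on $[0,1]$, and we extend it to a smooth positive function on $\mathbb R$. Since $F(0)=0$, this $F$ is the function (6) of $h$. Its zeros in $(0,1]$ are the points of $K$, so the conjugate instants are exactly the points of $K$, all simple. Finally $F(1)\neq0$, with sign $+$ if $e=0$ and $-$ if $e=1$.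

Any infinite $K$ refutes the first claim of the conjecture, and Step 5 refutes the second. It remains to show that the Maslov index in Step 6 is $e$. We cannot add up crossing forms, since they may be degenerate and infinite in number. Formula (7) and Example 2 suggest that the index depends only on the sign of $F(1)$. We now prove this for every stationary manifold.

## 7. A normal form for the Jacobi equation

Let $\gamma$ be any geodesic in a stationary manifold, $Y=\mathcal Y\circ\gamma$, $\beta=-g(Y,Y)>0$, $d=\dim M-1$. The purpose of this section is to find symplectic coordinates in which the Jacobi equation looks like (5).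

**Step 1: a frame adapted to $Y$.** The bundle $Y^\perp$ is positive definite. Choose an orthonormal frame $e_1,\dots,e_d$ of it along $\gamma$, parallel for the induced (projected) connection. Then $e_i'$ is a multiple of $Y$, and $g(e_i',Y)=-g(e_i,Y')$, so
$$e_i'=\frac{u_i}\beta\,Y,\qquad u_i:=g(Y',e_i).$$

**Step 2: the coordinates.** For $(v,v')\in T_{\gamma(t)}M\oplus T_{\gamma(t)}M$ put
$$f=-\tfrac1\beta g(v,Y),\quad w_i=g(v,e_i),\quad C=g(v',Y)-g(v,Y'),\quad\pi_i=g(v',e_i)-fu_i. \tag{8}$$
So $v=fY+\sum w_ie_i$. This defines a linear isomorphism $\Phi_t$ onto $\mathbb R^{2d+2}$: $(f,w)$ determines $v$, and then $(C,\pi)$ determines $v'$. Also $\Phi_t(L_0)=\tilde L_0:=\{f=0,\ w=0\}$.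

**Step 3: $\Phi_t$ is symplectic.** We expand
$$g(v_1,v_2')=f_1\big(C_2+g(v_2,Y')\big)+w_1\cdot(\pi_2+f_2u)=f_1C_2+f_1f_2\,g(Y,Y')+f_1\,u\cdot w_2+f_2\,u\cdot w_1+w_1\cdot\pi_2.$$
The second term, and the third and fourth together, are symmetric in the indices $1,2$. Antisymmetrizing, $\omega=f_1C_2-f_2C_1+w_1\cdot\pi_2-w_2\cdot\pi_1$, the standard form. By (C), $\mu$ is the index of $\Lambda(t):=\Phi_t\ell(t)$ relative to $\tilde L_0$.

**Step 4: the equations.** Let $J=fY+\sum w_ie_i$ be Jacobi. We compute the derivative of each coordinate.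

* $C'=0$, by (3).
* $w_i'=g(J',e_i)+g(J,e_i')=g(J',e_i)+\frac{u_i}\beta g(J,Y)=g(J',e_i)-fu_i=\pi_i$.
* Differentiating $J$ gives $J'=f'Y+fY'+\sum w_i'e_i+\frac{u\cdot w}\beta Y$. Therefore $g(J',Y)=-\beta f'+f\,g(Y',Y)-u\cdot w$, and $g(J,Y')=f\,g(Y,Y')+u\cdot w$. Subtracting, $C=-\beta f'-2\,u\cdot w$.
* $\pi_i'=g(RJ,e_i)+g(J',e_i')-f'u_i-fu_i'$. For $J=Y$ we have $f\equiv1$, $w=0$, $\pi=0$, so this reads $0=g(RY,e_i)+g(Y',e_i')-u_i'$. Subtract $f$ times this identity, and write $S_{ij}=g(Re_j,e_i)$:
$$\pi_i'=(Sw)_i+\tfrac{u_i}\beta\,g(J'-fY',Y)-f'u_i=(Sw)_i-\tfrac{u_i(u\cdot w)}\beta-2f'u_i,$$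
because $g(J'-fY',Y)=-\beta f'-u\cdot w$.

Now substitute $f'=-\frac1\beta(C+2\,u\cdot w)$ in the last line: $-2f'u=\frac{2C}\beta u+\frac4\beta u(u\cdot w)$. With
$$h=\frac1\beta>0,\qquad p=\frac{2u}\beta,\qquad Q=S+\frac3\beta\,uu^{T}\ \text{(symmetric)}$$
the Jacobi equation is equivalent to
$$C'=0,\qquad w''=Qw+Cp,\qquad f'=-(hC+p\cdot w)\qquad(\pi=w'). \tag{9}$$

**Step 5: conjugate instants.** Put $H(T)=\int_0^Th$. If $J(0)=0$, then $J$ is determined by $(w,C)$, since $f(0)=0$. So $T$ is conjugate iff there is $(w,C)\ne0$ with
$$w''=Qw+Cp,\qquad w(0)=w(T)=0,\qquad CH(T)+\int_0^Tp\cdot w=0, \tag{10}$$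
and the multiplicity is the dimension of the space of these $(w,C)$.

**Definition ($E$-conjugate).** $T$ is *$E$-conjugate* if $w''=Qw$ has a nonzero solution with $w(0)=w(T)=0$; the multiplicity is the dimension of the space of such $w$.

If $J(0)=0$, then $C=g(J'(0),Y)$, and $w(T)=0$ means $J(T)\in\mathbb RY(T)$. So the $E$-conjugate instants in $(0,1)$ are exactly the instants counted by $n_0$ in Theorem 2(i), with the same multiplicities.

In Example 1, $Y=\partial_t$ is parallel, so $u=0$, $p=0$, $h=1$, $Q=\operatorname{diag}(0,-L^2)$ in the frame $E,n$; here (10) gives $C=0$, and $E$-conjugate and conjugate instants coincide. By contrast, comparing (5) with (9) suggests that for $g_h$ one has $h=h$, $p=\sqrt{12}$ in the $y$-direction, and $Q=0$ (this is checked in Section 10). There $w''=0$ has no $E$-conjugate instants, although conjugate instants exist.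

**Step 6: the function $F$.** Suppose $T$ is not $E$-conjugate. Then there is exactly one solution of $w_T''=Qw_T+p$, $w_T(0)=w_T(T)=0$. Put
$$a(T)=\int_0^Tp\cdot w_T,\qquad F(T)=H(T)+a(T). \tag{11}$$
In (10) necessarily $w=Cw_T$, and the last condition becomes $C\,F(T)=0$. So a $T$ that is not $E$-conjugate is conjugate iff $F(T)=0$, and then with multiplicity $1$.

## 8. Switching off the coupling $p$: the formula for $\mu$

The sign trouble in (4) arises when $C\ne0$. If $p$ were $0$, then (10) would give $CH(T)=0$, so $C=0$, and all crossing forms would be positive. So we deform $p$ to $0$ and control what the deformation does to the index. This is the idea of the proof of Theorem 2(i): the path for $\lambda=1$ may have wild crossings, but it is homotopic to a concatenation of two paths with only positive crossings.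

For $\lambda\in[0,1]$ let $v=(f,w,C,\pi)$ solve
$$v'=A_\lambda v:\qquad f'=-(hC+\lambda p\cdot w),\quad w'=\pi,\quad C'=0,\quad\pi'=Qw+\lambda Cp. \tag{12}$$
This is Hamiltonian, because
$$\omega(A_\lambda v_1,v_2)=-hC_1C_2-\lambda C_2\,p\cdot w_1-\lambda C_1\,p\cdot w_2+\pi_1\cdot\pi_2-w_2\cdot Qw_1$$
is symmetric in $v_1,v_2$. Let $\Lambda_\lambda(T)$ be the image of $\tilde L_0$ under the flow from $0$ to $T$. It is Lagrangian, smooth in $(\lambda,T)$, and $\Lambda_1=\Lambda$. As in (10), a crossing $\Lambda_\lambda(T)\cap\tilde L_0\ne0$ corresponds to some $(w,C)\ne0$ with $w''=Qw+\lambda Cp$, $w(0)=w(T)=0$, $CH(T)+\lambda\int_0^Tp\cdot w=0$.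

**Step 1: no crossings for small $T$, uniformly in $\lambda$.** We need the side $T=\varepsilon$ of the parameter rectangle to be free of crossings. Given a crossing, multiply the $w$-equation by $w$ and integrate over $[0,T]$: $-\int|w'|^2=\int w\cdot Qw+\lambda C\int p\cdot w$. Since $C=-\frac\lambda{H(T)}\int p\cdot w$,
$$\int_0^T|w'|^2=-\int_0^Tw\cdot Qw+\frac{\lambda^2}{H(T)}\Big(\int_0^Tp\cdot w\Big)^2\le\Big(\sup|Q|+\frac{\sup|p|^2}{\min h}\Big)\int_0^T|w|^2.$$
Here we used $(\int_0^T p\cdot w)^2\le T\sup|p|^2\int|w|^2$ and $H(T)\ge T\min h$. On the other hand $\int_0^T|w'|^2\ge\frac{\pi^2}{T^2}\int_0^T|w|^2$ (with $\pi=3.14\ldots$ here), since $w(0)=w(T)=0$. For $T\le\varepsilon$, with $\varepsilon$ independent of $\lambda$, these force $w=0$. Then $CH(T)=0$, so $C=0$, a contradiction. For $\lambda=1$ this also shows that there are no conjugate instants in $(0,\varepsilon]$.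

**Step 2: the path at $\lambda=0$.** We compute its crossings. At a crossing, $CH(T)=0$, so $C=0$ and $w''=Qw$: $T$ is $E$-conjugate, with the same multiplicity. At the crossing $f=0$, $w=0$, so the crossing form is
$$\omega(\dot v,v)=\dot fC+\dot w\cdot\pi=-hC^2+|\pi|^2=|\pi|^2>0 .$$
By (A), $E$-conjugate instants are isolated. They lie in $[\varepsilon,1]$ and form a closed set, so they are finitely many, and $n_0<\infty$.

**Step 3: a final instant $T'$ that is good for both ends of the deformation.** The instant $1$ is not conjugate, but it may be $E$-conjugate. If it is not, put $T'=1$. Otherwise choose $T'<1$ so close to $1$ that there is no conjugate instant in $[T',1]$ (possible since transversality is an open condition) and no $E$-conjugate instant in $[T',1)$ (possible by Step 2); we also take $T'>\varepsilon$. In both cases $T'$ is neither conjugate nor $E$-conjugate. The path $\Lambda|_{[T',1]}$ has no crossings, so $\mu=\mu_{\tilde L_0}(\Lambda|_{[\varepsilon,T']})$. And $n_0$ is the number, with multiplicity, of $E$-conjugate instants in $(0,T')$.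

**Step 4: crossings of the path $\lambda\mapsto\Lambda_\lambda(T')$.** Since $T'$ is not $E$-conjugate, a crossing at $\lambda$ has $w=\lambda Cw_{T'}$ and
$$C\big(H(T')+\lambda^2a(T')\big)=0,$$
where $C\ne0$, because $C=0$ would give $w=0$. So a crossing occurs iff $H(T')+\lambda^2a(T')=0$, and it is one-dimensional. The expression is affine in $\lambda^2$, equal to $H(T')>0$ at $\lambda=0$ and to $F(T')$ at $\lambda=1$; and $F(T')\ne0$ because $T'$ is not conjugate. If $F(T')>0$ there is no crossing in $[0,1]$. If $F(T')<0$ there is exactly one, with $\lambda\in(0,1)$.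

**Step 5: the sign of that crossing.** Let $v_\lambda(t)$ solve (12) with fixed initial value $v_\lambda(0)\in\tilde L_0$, chosen so that $v_\lambda(T')\in\tilde L_0$ at the crossing value of $\lambda$. Since $v_\lambda(T')\in\Lambda_\lambda(T')$ for all $\lambda$, the crossing form is $\omega(\partial_\lambda v,v)$ at $t=T'$. Because $\omega(A_\lambda x,y)+\omega(x,A_\lambda y)=0$,
$$\frac d{dt}\,\omega(\partial_\lambda v,v)=\omega\big((\partial_\lambda A_\lambda)v,v\big),\qquad(\partial_\lambda A_\lambda)v=(-p\cdot w,\,0,\,0,\,Cp)\ \text{ in the order }(f,w,C,\pi),$$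
so the derivative is $-C\,p\cdot w-w\cdot Cp=-2C\,p\cdot w$. Since $\partial_\lambda v=0$ at $t=0$, the crossing form is
$$-2C\int_0^{T'}p\cdot w=\frac{2C^2H(T')}\lambda>0,$$
where we used $CH(T')+\lambda\int_0^{T'}p\cdot w=0$ at the crossing. So it contributes $+1$.

**Step 6: the homotopy.** In the rectangle $[0,1]_\lambda\times[\varepsilon,T']$ there are two boundary paths from $(0,\varepsilon)$ to $(1,T')$. The first goes $\lambda:0\to1$ at $T=\varepsilon$, then $T:\varepsilon\to T'$ at $\lambda=1$. The second goes $T:\varepsilon\to T'$ at $\lambda=0$, then $\lambda:0\to1$ at $T=T'$. They are homotopic with fixed endpoints inside the rectangle. All four corners give Lagrangians transversal to $\tilde L_0$: those with $T=\varepsilon$ by Step 1, $(0,T')$ because $T'$ is not $E$-conjugate, and $(1,T')$ because $T'$ is not conjugate. By (M1) and (M2) the two paths have equal index. The first has index $0+\mu$ by Steps 1 and 3. The second has index $n_0$ (Step 2) plus the contribution from Steps 4 and 5. Therefore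
$$\mu=n_0+\begin{cases}1,&F(T')<0,\\0,&F(T')>0.\end{cases} \tag{13}$$
This proves Theorem 2(i). $\blacksquare$

## 9. The bound $\mu\le N$

If $N=\infty$ there is nothing to prove. Multiplicities are finite, so we may assume that there are finitely many conjugate instants $t_i$. By (M2) and (M4), $\mu$ is the sum of the indices of $\ell$ on small intervals $[t_i-\alpha,t_i+\alpha]\subset(0,1)$, so we estimate one such index.

Choose a Lagrangian $L^*$ transversal to $L_0$ and to $\ell(t_i)$. For small $\alpha$, $\ell(t)$ is the graph of a symmetric form $B(t)$ over $L_0$ as in (M5), and $\ker B(t)=\ell(t)\cap L_0$. So $B(t)$ is nondegenerate for $t\ne t_i$, and the index is $\pm\frac12(\operatorname{sgn}B(t_i+\alpha)-\operatorname{sgn}B(t_i-\alpha))$. Only the $k_i=\dim\ker B(t_i)$ eigenvalues (with respect to a fixed inner product) that vanish at $t_i$ can change sign, and each sign change alters the signature by $2$. So the index has absolute value at most $k_i$, the multiplicity of $t_i$. Summing over $i$ gives $\mu\le N$, which is Theorem 2(ii). With Section 4, Theorem 2 is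 proved. $\blacksquare$

## 10. Realizing prescribed coefficients

To construct examples we want to choose the coefficients of (9) freely.

**Lemma 4.** Let $n\ge3$ and let $h>0$, $p\in\mathbb R^{n-2}$, $Q$ (symmetric) be smooth functions on $[0,1]$. There is a metric on $\mathbb R^n=\{(t,s,y)\}$, globally hyperbolic, geodesically complete, equal to the Minkowski metric outside $\mathbb R_t\times(\text{compact set})$, with $\partial_t$ a complete timelike Killing field and $g(\partial_t,\partial_t)=-1/h(s)$ along $\gamma(\tau)=(0,\tau,0)$ ($g(\partial_t,\partial_t)\equiv-1$ if $h\equiv1$), such that $\gamma$ is a spacelike geodesic and its normal form (9) is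
$$\sigma''=0,\qquad y''=Qy+Cp,\qquad f'=-(hC+p\cdot y),\qquad\text{where }w=(\sigma,y).$$

**Step 1: the metric.** Extend $h>0$, $p$, $Q$ smoothly to $\mathbb R$, keeping $h>0$ (blend any smooth extension of $h$ with the constant $1$ away from $[0,1]$), and taking $h\equiv1$ if $h\equiv1$ on $[0,1]$. Let $\chi(s)\in[0,1]$ be smooth with compact support, equal to $1$ near $[0,1]$. Let $\zeta(y)\in[0,1]$ be smooth, equal to $1$ for $|y|\le r$ and to $0$ for $|y|\ge2r$. Put
$$g=b-\beta(dt+A)^2,\quad b=(1+\chi\zeta\,y^TQy)\,ds^2+|dy|^2,\quad\tfrac1\beta=1+\chi\zeta(h-1),\quad A=\chi\zeta\,(p\cdot y)\,ds. \tag{14}$$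
The function $1/\beta=(1-\chi\zeta)+\chi\zeta h$ lies between positive constants that depend only on $h$ and $\operatorname{supp}\chi$, not on $r$. On $\operatorname{supp}\zeta$ we have $|y|\le2r$. So for $r$ small, $b\ge\frac12(ds^2+|dy|^2)$ and $\sup\sqrt\beta\,|A|\le\frac15$. Then $b$ is positive definite and $g$ is Lorentzian. It does not depend on $t$, so $\partial_t$ is Killing and complete, and $g(\partial_t,\partial_t)=-\beta<0$. Where $\chi\zeta=0$ the metric is Minkowski. If $h\equiv1$ then $\beta\equiv1$.

**Step 2: geodesic completeness.** Write $x=(s,y)$. Along a geodesic the quantities $P=-\beta(\dot t+A(\dot x))$ and $b(\dot x,\dot x)-P^2/\beta$ (the momentum of $\partial_t$ and the value of $g$ on the velocity) are constant. Since $1/\beta$ is bounded, $b(\dot x,\dot x)$ is bounded, hence so is $|\dot x|$. Since $A$ is bounded, so is $\dot t=-P/\beta-A(\dot x)$. On a bounded parameter interval a geodesic thus stays in a compact set with bounded velocity, and it extends. So geodesics are defined on $\mathbb R$.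

**Step 3: global hyperbolicity.** For a causal vector, $b(\dot x,\dot x)\le\beta(\dot t+A(\dot x))^2$. Therefore
$$\sqrt\beta\,|\dot t|\ge\sqrt{b(\dot x,\dot x)}-\sqrt\beta\,|A|\,|\dot x|\ge\Big(\tfrac1{\sqrt2}-\tfrac15\Big)|\dot x|\ge\tfrac12|\dot x|.$$
In particular $\dot t\ne0$, since $\dot t=0$ would force $\dot x=0$. So along causal curves $t$ is strictly monotone and $|dx/dt|\le2\sup\sqrt\beta$. If the $t$-range of a timelike curve is bounded above (or below), then $x$ converges there, and the curve has an endpoint. So an inextendible timelike curve has $t$-range $\mathbb R$ and meets each $\{t=\text{const}\}$ exactly once. These are Cauchy hypersurfaces, and $g$ is globally hyperbolic.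

**Step 4: the Jacobi fields.** Near $\gamma([0,1])$ we have $\chi=\zeta=1$, and the Lagrangian is $\frac12\big((1+y^TQy)\dot s^2+|\dot y|^2\big)-\frac1{2h}(\dot t+(p\cdot y)\dot s)^2$. The Euler–Lagrange equations are
$$\dot P=0,\qquad\ddot y=\dot s^2Qy+P\dot s\,p,\qquad\dot t+(p\cdot y)\dot s=-hP,$$
$$\frac d{d\tau}\big((1+y^TQy)\dot s+P\,p\cdot y\big)=\tfrac12\dot s^2\,y^TQ'y+P\dot s\,p'\cdot y+\tfrac12h'P^2.$$
So $\gamma$, with $P=0$, $y=0$, $s=\tau$, is a spacelike geodesic with $g(\dot\gamma,\dot\gamma)=1$. Now linearize at $\gamma$ with $J=f\partial_t+\sigma\partial_s+\sum y_i\partial_{y_i}$ and $C=\delta P$. All terms in the last equation except $\dot s$ are at least quadratic in $(P,y)$, so $\sigma''=0$. The others give $C'=0$, $y''=Qy+Cp$ and $f'=-(hC+p\cdot y)$.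

**Step 5: this is the normal form of Section 7.** We must check that $w=(\sigma,y)$, $f$, $C$ are the coordinates (8), so that (13) applies with these coefficients. Along $\gamma$ the metric is $ds^2+|dy|^2-dt^2/h$, so $\partial_s,\partial_{y_i}$ is an orthonormal frame of $\partial_t^\perp$, and $f$ is the coefficient of $Y=\partial_t$. The frame is parallel for the induced connection: since $g_{y_iy_j}=\delta_{ij}$ and $g_{sy_i}=0$ near $\gamma$, we have $g(\nabla_{\partial_s}\partial_{y_i},\partial_{y_j})=0$; and since $g_{ss}=1+y^TQy-\frac1h(p\cdot y)^2$, we have $g(\nabla_{\partial_s}\partial_{y_i},\partial_s)=\frac12\partial_{y_i}g_{ss}=0$ at $y=0$. Also $\nabla_{\partial_s}\partial_s=0$ along $\gamma$. Finally $P=g(\dot\gamma,\mathcal Y)$, and varying through geodesics gives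
$$\delta P=g(J',\mathcal Y)+g(\dot\gamma,\nabla_J\mathcal Y)=g(J',\mathcal Y)-g(J,\mathcal Y')$$
by the Killing equation, so $\delta P$ is the constant $C$ of (8). The quantities $w,f,C$ coincide for all Jacobi fields, and at any instant $f,w,C,w'$ can be prescribed arbitrarily; so the coefficients coincide too. $\square$

## 11. The Maslov index in Theorem 1(b)

Steps 4 and 5 above use only the form of $g$ near $\gamma$. The metric $g_h$ has that form with $n=3$, $p=\sqrt{12}$, $Q=0$. So its normal form is (9) with these coefficients, and there are no $E$-conjugate instants: $n_0=0$ and $T'=1$ in Section 8. Moreover $w_T=\frac{\sqrt{12}}2\tau(\tau-T)$ in the $y$-direction, so $a(T)=6\int_0^T\tau(\tau-T)\,d\tau=-T^3$, and (11) agrees with (6). By (13), $\mu=0$ if $F(1)>0$ and $\mu=1$ if $F(1)<0$. For the $F$ of Section 6, Step 6, this gives $\mu=e$. Theorem 1 is proved. $\blacksquare$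

The test case $h\equiv k^2$ with $0<k<1$ fits: $F(1)=k^2-1<0$, and we found $\mu=1$.

## 12. The derivative of $F$, and Theorem 3(a)

In Theorem 3(a) the Killing field must have $g(\mathcal Y,\mathcal Y)\equiv-1$, so $h\equiv1$ is no longer free. We must steer $F$ with $p$ instead, and for this we need to know how $F$ depends on $p$.

**Derivative formula.** Let $n=3$, so that $y,p,Q$ are scalar, and let $u$ be the solution of $u''=Qu$, $u(0)=0$, $u'(0)=1$. (This $u$ is unrelated to the $u_i$ of Section 7.) Since $\sigma''=0$, an instant $T$ is $E$-conjugate iff $u(T)=0$. On intervals where $u\ne0$,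
$$F'(T)=h(T)-q(T),\qquad q(T)=\Big(\frac1{u(T)}\int_0^Tpu\Big)^2. \tag{15}$$
To prove it, let $z''=Qz+p$, $z(0)=z'(0)=0$. Then $w_T=z-\frac{z(T)}{u(T)}u$, so $a=\int_0^Tpz-\frac zu\int_0^Tpu$. Differentiating,
$$a'=pz-\Big(\frac zu\Big)'\int_0^Tpu-\frac zu\,pu=-\Big(\frac zu\Big)'\int_0^Tpu.$$
Finally $z'u-zu'=\int_0^T(z''u-zu'')=\int_0^Tpu$, so $(z/u)'=u^{-2}\int_0^Tpu$. This gives (15).

**Reduction to $n=3$.** For $n>3$ let $p$ and $Q$ vanish in the extra $y$-directions. There, as for $\sigma$, the equation is $w''=0$, and a solution vanishing at $0$ and $T$ is zero. So these directions contribute neither conjugate nor $E$-conjugate instants, and $F$ is unchanged. Hence we take $n=3$ from now on.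

**Step 1: the function $r$.** Take $h\equiv1$, $Q=0$. Then $u=T$, and there are no $E$-conjugate instants. If $p$ is chosen with $\int_0^T\tau p\,d\tau=T\,r(T)$, then (15) reads $F'=1-r^2$. We want $F=\delta\rho_e$ on an interval containing $K$, with $\rho_e$ as in Section 6, Step 6; there $r^2$ should equal $1-\delta\rho_e'$. Near $0$ we want $r=0$, to keep $p$ smooth. In between, a bump must adjust the value of $F$.

Let $\kappa=\min K$, and let $\delta>0$ be small, with $\delta|\rho_e'|\le\frac12$ on $[0,1]$. Choose a smooth $\chi_1\in[0,1]$ with $\chi_1=0$ for $T\le\frac\kappa4$ and $\chi_1=1$ for $T\ge\frac{3\kappa}8$, and a smooth bump $\chi_2\ge0$, $\chi_2\not\equiv0$, supported in $(\frac{3\kappa}8,\frac\kappa2)$. Put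
$$r_A=\chi_1\sqrt{1-\delta\rho_e'}+A\chi_2,\qquad A\ge0.$$

**Step 2: choosing $A$.** We want $F(\frac\kappa2)=\delta\rho_e(\frac\kappa2)$, that is, $\int_0^{\kappa/2}r_A^2=\frac\kappa2-\delta\rho_e(\frac\kappa2)$. For $A=0$ and $\delta$ small,
$$\int_0^{\kappa/2}r_0^2\le\frac\kappa4+\delta\int_{\kappa/4}^{\kappa/2}|\rho_e'|<\frac\kappa2-\delta\rho_e\big(\tfrac\kappa2\big).$$
The integral is continuous in $A$ and tends to $\infty$ as $A\to\infty$. So some $A>0$ gives equality. Fix it, and write $r=r_A$.

**Step 3: the coefficient $p$.** Let $p(T)=\frac1T(Tr(T))'$. This is smooth since $r=0$ near $0$. Then $\int_0^T\tau p\,d\tau=Tr(T)$. Since $F(T)\to0$ as $T\to0$ (near $0$ we have $p=0$ and $F=H=T$), (15) gives $F(T)=T-\int_0^Tr^2$.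

**Step 4: the zeros of $F$.** We go through the intervals.

* On $[\frac\kappa2,1]$: $F'=\delta\rho_e'$ and $F(\frac\kappa2)=\delta\rho_e(\frac\kappa2)$, so $F=\delta\rho_e$. The zeros here are exactly $K$.
* On $[\frac{3\kappa}8,\frac\kappa2]$: $r\ge\sqrt{1-\delta\rho_e'}$, so $(F-\delta\rho_e)'=1-r^2-\delta\rho_e'\le0$. Thus $F-\delta\rho_e$ is nonincreasing and ends at $0$; hence $F\ge\delta\rho_e>0$.
* On $(0,\frac\kappa4]$: $F=T>0$.
* On $[\frac\kappa4,\frac{3\kappa}8]$: $r^2=\chi_1^2(1-\delta\rho_e')\le1+\delta|\rho_e'|$, so $F'\ge-\delta|\rho_e'|$ and $F\ge\frac\kappa4-\delta\int_0^1|\rho_e'|>0$ for $\delta$ small.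

So the zero set of $F$ in $(0,1]$ is exactly $K$. By Section 7, Step 6, the conjugate instants are exactly the points of $K$, all simple. Here $n_0=0$ and $T'=1$, and $F(1)=\delta\rho_e(1)$ is positive for $e=0$, negative for $e=1$. So $\mu=e$ by (13). Lemma 4 with $h\equiv1$ gives the metric, with $g(\partial_t,\partial_t)\equiv-1$ and all the global properties. This proves Theorem 3(a). $\blacksquare$

## 13. All pairs $(N,\mu)$ with $0\le\mu\le N\le\infty$

We prove Theorem 3(b), again with $n=3$. Write $m=\mu$. The plan: an oscillating $u$ produces $m$ ordinary conjugate instants, each of which is also $E$-conjugate. After the last of them we switch on $p$ and let $F$ touch zero without changing sign, on a set $K'$ with $N-m$ points.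

**Step 1: $m$ ordinary conjugate instants.** Let $\Omega=(m+\frac12)\pi$ and $Q=-\Omega^2$, so $u=\Omega^{-1}\sin\Omega T$. Its zeros in $(0,1]$ are $t_j=\frac{2j}{2m+1}$, $1\le j\le m$, and $u(1)\ne0$. Put $t_0=0$. Choose $T_1\in(t_m,1)$, and $p$ smooth with $p=0$ on $[0,T_1]$ and $p>0$ on $(T_1,1]$. On $(t_m,1]$ the function $u$ has no zeros, so $q$ in (15) is smooth there, $q=0$ on $(t_m,T_1]$, and $q>0$ on $(T_1,1]$. Extend $q$ by $0$ to $[0,T_1]$.

**Step 2: the set $K'$ and the function $h$.** Let $K'\subset(T_1,1)$ be compact with $N-m$ elements: empty if $N=m$, and infinite if $N=\infty$, for instance a convergent sequence with its limit. Choose $\eta>0$ with $T_1+\eta<1$ and $K'\subset(T_1+\eta,1)$. Choose a smooth $\rho\ge0$ with zero set $K'$ in $[0,1]$ and $\rho=1$ on $[0,T_1+\eta]$. (Blend a Whitney function for $K'$ with the constant $1$: take $\psi+(1-\psi)\rho^*$, where $\rho^*\ge0$ has zero set $K'$ and $\psi\in[0,1]$ is a smooth cutoff equal to $1$ on $[0,T_1+\eta]$ and $0$ near $K'$.) For $\delta>0$ put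
$$h=(\delta T\rho)'+q.$$
On $[0,T_1+\eta]$ we have $h=\delta+q\ge\delta>0$. On $[T_1+\eta,1]$ the function $q$ is bounded below by a positive constant that does not depend on $\delta$, so $h>0$ for $\delta$ small.

**Step 3: conjugate instants in $(0,T_1]$.** There $p=0$ on $[0,T]$, so (10) reads $CH(T)=0$ together with $w''=Qw$. Hence $C=0$, and $T$ is conjugate iff $u(T)=0$. The conjugate instants are exactly $t_1,\dots,t_m$, each simple.

**Step 4: conjugate instants in $(T_1,1]$.** There $u\ne0$, and (15) gives $F'=h-q=(\delta T\rho)'$ on $[T_1,1]$. Since $p=0$ on $[0,T_1]$, $a(T_1)=0$ and $F(T_1)=H(T_1)=\int_0^{T_1}\delta\,d\tau=\delta T_1=\delta T_1\rho(T_1)$. So $F(T)=\delta T\rho(T)$ on $[T_1,1]$. The conjugate instants there are exactly the points of $K'$, each simple.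

**Step 5: counting.** The total number of conjugate instants is $m+|K'|=N$. The $E$-conjugate instants are $t_1,\dots,t_m$, each simple, so $n_0=m$. The instant $1$ is neither conjugate nor $E$-conjugate, so $T'=1$, and $F(1)=\delta\rho(1)>0$. By (13) the Maslov index is $m=\mu$. Lemma 4 provides the metric with all the stated global properties. This proves Theorem 3. $\blacksquare$
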